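\title{Weak asymptotic Toeplitzness of composition operators on the Hardy space}

\begin{abstract}
Let $\phi$ be a holomorphic self-map of the unit disk with $\phi(0)\neq0$. We prove that the matrix of the composition operator $C_\phi$ on $H^2$ tends to zero along every diagonal, which confirms a conjecture of Nazarov and Shapiro. More is true: the distribution of $\zeta\overline{\phi(\zeta)}$ over the set of boundary points where $|\phi|=1$ is absolutely continuous. The proof follows the solution $w(t)$ of the equation $z=t\phi(z)$ to the boundary. It carries any singular mass to a set of positive length on which $z\phi'-\phi$ has nontangential limit zero, and the Luzin--Privalov theorem excludes such a set. We also determine all $\phi$ for which $C_\phi$ is weakly asymptotically Toeplitz, and we show that the diagonal entries have no universal rate of decay.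
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $U$ be the open unit disk and $m$ the normalized Lebesgue measure on $\partial U$. The Hardy space $H^2$ consists of the power series with square-summable coefficients; the monomials form an orthonormal basis, and in terms of radial boundary values $\langle f,g\rangle=\int f\bar g\,dm$. A holomorphic map $\phi:U\to U$ has radial limits almost everywhere, again denoted by $\phi$, and the composition operator $C_\phi f=f\circ\phi$ is bounded on $H^2$. Its matrix entries are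
\[
c_{\alpha,\beta}=\int_{\partial U}\phi(\zeta)^{\alpha}\zeta^{-\beta}\,dm(\zeta),
\]
so $c_{\alpha,\beta}$ is the coefficient of $z^\beta$ in $\phi^\alpha$ (and it is $0$ for $\beta<0$).

Let $Sf=zf$ be the forward shift. For a bounded operator $T$ on $H^2$ we have $\langle S^{*n}TS^nz^j,z^i\rangle=\langle Tz^{n+j},z^{n+i}\rangle$: passing from $T$ to $S^{*n}TS^n$ deletes the first $n$ rows and columns of the matrix. Thus $S^*TS=T$ says that the matrix is constant along diagonals, that is, a Toeplitz matrix. The operator $T$ is \emph{weakly asymptotically Toeplitz} (WAT) if $S^{*n}TS^n$ converges in the weak operator topology. The limit $A$ then satisfies $S^*AS=A$, so the matrix of $T$ looks like a Toeplitz matrix far down the diagonal. For a composition operator,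
\begin{equation}\label{eq:entries}
\langle S^{*n}C_\phi S^nz^j,z^i\rangle=c_{n+j,\,n+i},\qquad i,j\ge0 .
\end{equation}
The operators $S^{*n}C_\phi S^n$ have norm at most $\|C_\phi\|$, the polynomials are dense, and every integer $k$ is a difference $j-i$. Hence
\begin{equation}\label{eq:wot}
S^{*n}C_\phi S^n\to0\ \text{weakly}\iff \lim_{n\to\infty}c_{n,n-k}=0\ \text{for every }k\in\mathbb Z .
\end{equation}

Put $\psi(\zeta)=\phi(\zeta)\bar\zeta$ for almost every $\zeta\in\partial U$, and $E=\{|\phi|=1\}=\{|\psi|=1\}\subset\partial U$. Then $|\psi|\le1$, and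
\[
c_{n,n-k}=\int_{\partial U}\psi^n\zeta^k\,dm,\qquad b_{n,n-k}:=\int_E\psi^n\zeta^k\,dm .
\]
Off $E$ the powers $\psi^n$ tend to $0$ boundedly, so $c_{n,n-k}-b_{n,n-k}\to0$ and only $E$ matters. If $m(E)=0$, the entries tend to $0$ along every diagonal. For $\phi=z^2$ we have $c_{n,n-k}=0$ unless $n=-k$. For a rotation $\phi=\lambda z$, $|\lambda|=1$, the function $\psi$ is constant and $c_{n,n}=\lambda^n$ does not tend to $0$. On $E$ the integrand $\psi^n$ is unimodular and can only become small on average through oscillation, so one expects decay unless $\psi$ is stationary on a large set, as it is for a rotation. The condition $\phi(0)\ne0$ excludes rotations. The \emph{WAT conjecture on the circle}, formulated by Nazarov and Shapiro, asserts that for every holomorphic $\phi:U\to U$ with $\phi(0)\neq0$,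
\begin{equation}\label{eq:conj}
\lim_{n\to\infty}b_{n,n-k}=0\qquad\text{for every }k\in\mathbb Z .
\end{equation}
We take the problem in this form from \cite{AK}. It is known that $\frac1N\sum_{n=1}^N|b_{n,n-k}|^2\to0$ for every $k$.

We prove \eqref{eq:conj} through a statement about one measure. Let $\nu$ be the push-forward of $m|_E$ under $\overline\psi$:
\[
\nu(A)=m\big(\{\zeta\in E:\overline{\psi(\zeta)}\in A\}\big),\qquad A\subset\partial U\ \text{Borel}.
\]

\begin{theorem}\label{thm:main}
Let $\phi:U\to U$ be holomorphic with $\phi(0)\ne0$. Then $\nu\ll m$. Consequently $\int_E\psi^ng\,dm\to0$ as $|n|\to\infty$ for every $g\in L^1(E)$, and $\int_{\partial U}\psi^ng\,dm\to0$ as $n\to+\infty$ for every $g\in L^1(\partial U)$. In particular \eqref{eq:conj} holds, and $C_\phi$ is WAT.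
\end{theorem}

\begin{theorem}\label{thm:class}
For an arbitrary holomorphic $\phi:U\to U$ the following are equivalent:
\begin{itemize}
\item[(i)] $\phi$ is not of the form $\lambda z$ with $|\lambda|=1$;
\item[(ii)] $\nu\ll m$;
\item[(iii)] $c_{n,n-k}\to0$ for all $k\in\mathbb Z$;
\item[(iv)] $S^{*n}C_\phi S^n\to0$ in the weak operator topology.
\end{itemize}
Moreover, $S^{*n}C_\phi S^n$ converges in the weak operator topology if and only if $\phi$ is not a rotation $\lambda z$ with $|\lambda|=1$, $\lambda\ne1$.
\end{theorem}

\begin{theorem}\label{thm:rate}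
For every sequence $\varepsilon_n\to0$, $\varepsilon_n>0$, there is a holomorphic $\phi:U\to U$ with $\phi(0)\neq0$, continuous on $\overline U$, such that $|c_{n,n}|\ge\varepsilon_n$ for infinitely many $n$.
\end{theorem}

Section~\ref{sec:measure} explains why absolute continuity is the property to aim for, and Section~\ref{sec:example} shows the mechanism of the proof on a disk automorphism. After the function-theoretic tools in Section~\ref{sec:tools}, Theorem~\ref{thm:main} is proved in Sections~\ref{sec:gen}--\ref{sec:sing}, Theorem~\ref{thm:class} in Section~\ref{sec:class}, and Theorem~\ref{thm:rate} in Section~\ref{sec:rate}.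

\section{Matrix entries as Fourier coefficients}\label{sec:measure}

For a complex measure $\sigma$ on $\partial U$ write $\hat\sigma(n)=\int\bar\tau^{\,n}\,d\sigma(\tau)$. For $g\in L^1(E)$ let $\nu_g$ be the push-forward of $g\,m|_E$ under $\overline\psi$, so that $\nu_1=\nu$. Since $|\psi|=1$ on $E$,
\begin{equation}\label{eq:fourier}
\hat\nu_g(n)=\int_E\psi^ng\,dm,\qquad n\in\mathbb Z ,
\end{equation}
and $b_{n,n-k}$ is the $n$-th Fourier coefficient of $\nu_g$ with $g=\zeta^k$.

\begin{lemma}\label{lem:decay}
Let $\phi:U\to U$ be holomorphic and suppose $\nu\ll m$. Then $\int_E\psi^ng\,dm\to0$ as $|n|\to\infty$ for $g\in L^1(E)$, and $\int_{\partial U}\psi^ng\,dm\to0$ as $n\to+\infty$ for $g\in L^1(\partial U)$.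
\end{lemma}

\begin{proof}
If $m(A)=0$, then the set $\{\zeta\in E:\overline{\psi(\zeta)}\in A\}$ has measure $\nu(A)=0$, so the integral of $g$ over it, which is $\nu_g(A)$, vanishes. Thus $\nu_g\ll m$, and the first claim follows from \eqref{eq:fourier} and the Riemann--Lebesgue lemma. For the second, add $\int_{\partial U\setminus E}\psi^ng\,dm$, which tends to $0$ as $n\to+\infty$ by dominated convergence because $|\psi|<1$ almost everywhere off $E$.
\end{proof}

A weaker property of $\nu$ is easy to obtain.

\begin{lemma}\label{lem:atoms}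
If $\phi(0)\ne0$, then $\nu$ has no atoms.
\end{lemma}

\begin{proof}
We have $\nu(\{\tau\})=m(\{\zeta\in E:\phi(\zeta)=\bar\tau\zeta\})$. A bounded holomorphic function in $U$ whose radial limits vanish on a set of positive measure is identically zero. If $\nu(\{\tau\})>0$, this applies to $\phi-\bar\tau z$ and gives $\phi(0)=0$.
\end{proof}

This lemma accounts for the convergence in the mean mentioned after \eqref{eq:conj}. For a complex measure $\sigma$, bounded convergence gives
\[
\frac1N\sum_{n=1}^N|\hat\sigma(n)|^2=\iint\frac1N\sum_{n=1}^N(\bar\tau\tau')^n\,d\sigma(\tau)\,d\bar\sigma(\tau')\ \longrightarrow\ \sum_\tau|\sigma(\{\tau\})|^2 ,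
\]
and for $|g|\le1$ we have $|\nu_g(\{\tau\})|\le\nu(\{\tau\})=0$. The absence of atoms is not enough for \eqref{eq:conj}. Let $\sigma$ be the distribution of $e^{2\pi ix}$, where $x=\sum_{j\ge1}2\epsilon_j3^{-j}$ with independent fair digits $\epsilon_j\in\{0,1\}$. It has no atoms, and $|\hat\sigma(n)|=\prod_{j\ge1}|\cos(2\pi n3^{-j})|$, so $|\hat\sigma(3^l)|=|\hat\sigma(1)|>0$ for all $l$. To exclude such behavior, analyticity of $\phi$ must be used a second time.

A regular case shows how. Suppose that $\phi$ continues holomorphically across an open arc $I$ on which $|\phi|=1$, and write $\psi(e^{i\theta})=e^{i\gamma(\theta)}$ there. Logarithmic differentiation gives $\gamma'=\zeta\phi'/\phi-1=Q/\phi$, where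
\begin{equation}\label{eq:Q}
Q(z)=z\phi'(z)-\phi(z),\qquad Q(0)=-\phi(0)\ne0 .
\end{equation}
The zeros of $Q$ on $I$ are isolated. Apart from them, $I$ is a countable union of arcs on each of which $\gamma$ is a diffeomorphism, so the push-forward of $m|_I$ is absolutely continuous. The principle is that singular mass needs a stationary phase on a set of positive measure, and the uniqueness theorem for $Q$ forbids that. In general the hypotheses provide only a measurable function $\psi$ on a measurable set $E$, and there is no phase to differentiate. The proof has to produce the derivative at exactly those points where it is needed.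

\section{A disk automorphism}\label{sec:example}

Let $0<a<1$, $a=\sin\alpha$ with $0<\alpha<\pi/2$, and $\phi(z)=\dfrac{z+a}{1+az}$. Here $E=\partial U$ and $\overline{\psi(\zeta)}=(1+a\zeta)/(1+a\bar\zeta)$.

\emph{The measure $\nu$.} For $|s|\le\pi$, the equation $\overline{\psi(e^{i\theta})}=e^{is}$ says that $e^{-is/2}(1+ae^{i\theta})$ is real, that is, $a\sin(\theta-s/2)=\sin(s/2)$. It is solvable exactly for $|s|\le2\alpha$, with solutions
\[
\theta_1(s)=\frac s2+\arcsin\frac{\sin(s/2)}a,\qquad\theta_2(s)=\frac s2+\pi-\arcsin\frac{\sin(s/2)}a .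
\]
With $\omega(s)=\cos(s/2)\big/\sqrt{a^2-\sin^2(s/2)}$, which exceeds $1$ for $|s|<2\alpha$, we get $\theta_1'=\frac12(1+\omega)$ and $\theta_2'=\frac12(1-\omega)$. Hence $\nu$ has density $|\theta_1'|+|\theta_2'|=\omega$ on the arc between $\tau_\pm=e^{\pm2i\alpha}$, and density $0$ elsewhere. The density is unbounded only near $\tau_\pm$, where the two branches meet at the points $\zeta_\pm=e^{\pm i(\alpha+\pi/2)}=-a\pm i\sqrt{1-a^2}$. These are the zeros of
\[
Q(z)=-\frac{a(z^2+2az+1)}{(1+az)^2}.
\]
The map $f=\tau_+\phi$ fixes $\zeta_+$, and $Q(\zeta_+)=0$ gives $f'(\zeta_+)=\tau_+\phi(\zeta_+)/\zeta_+=1$. So the mass of $\nu$ concentrates at those $\tau$ for which $\tau\phi$ has a boundary fixed point with derivative $1$.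

\emph{One branch is enough.} The equation $\overline{\psi(\zeta)}=\tau$ on the circle is the same as $\zeta=\tau\phi(\zeta)$. Replace $\tau$ by a point $t\in U$. For every self-map $\phi$ the equation $z=t\phi(z)$ has exactly one solution $w(t)$ in $U$, and $w$ is holomorphic (Lemma~\ref{lem:w}). When $\phi(0)\neq0$, a point $z\in U$ solves this equation for some $t\in U$ if and only if $|z|<|\phi(z)|$, and then $t=z/\phi(z)$; so $w$ is a conformal map of $U$ onto $\Omega=\{z\in U:|z|<|\phi(z)|\}$. In the example, $|z+a|^2-|z|^2|1+az|^2=a(1-|z|^2)\big(2\operatorname{Re}z+a(1+|z|^2)\big)$, so $\Omega$ is the part of $U$ where $|z+1/a|^2>1/a^2-1$; see Figure~\ref{fig:omega}. The equation is $az^2+(1-t)z-at=0$, and the root that vanishes at $t=0$ is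
\[
w(t)=\frac{t-1+\sqrt{\Delta(t)}}{2a},\qquad\Delta(t)=(1-t)^2+4a^2t=(1-\tau_+t)(1-\tau_-t),
\]
where $\sqrt\Delta$ is the product of the principal roots of the two factors. It is continuous on $\overline U$, and $\Delta(e^{is})=4e^{is}(a^2-\sin^2(s/2))$. For $|s|\le2\alpha$, fixing the sign by $\sqrt{\Delta(1)}=2a$ and continuity,
\[
w(e^{is})=\frac{e^{is/2}}a\Big(i\sin\frac s2+\sqrt{a^2-\sin^2\frac s2}\,\Big)=e^{i\theta_1(s)} .
\]
For $2\alpha\le s\le2\pi-2\alpha$, both $e^{is}-1$ and $\sqrt{\Delta(e^{is})}$ are real multiples of $ie^{is/2}$; since $w(e^{is})\ne0$ and $w(\tau_+)=ie^{i\alpha}$, the argument of $w(e^{is})$ is $s/2+\pi/2$. In both ranges the argument $\beta(s)$ of $w(e^{is})$ satisfies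
\[
\beta'(s)=\tfrac12\big(1+\text{density of }\nu\text{ at }e^{is}\big).
\]
The single branch $w$ therefore records the whole measure, although the other branch $\theta_2$ contributes to it. This identity survives for arbitrary $\phi$ as an identity between measures (Proposition~\ref{prop:boundary}). It sends any set that carries mass to a set of positive length, and on the image of the singular set we will find the boundary fixed points with derivative $1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\draw (0,0) circle (1);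
\draw[very thick] (-60:1) arc (-60:60:1);
\fill (60:1) circle (0.035) node[above right] {$\tau_+$};
\fill (-60:1) circle (0.035) node[below right] {$\tau_-$};
\fill (0,0) circle (0.025) node[below] {$0$};
\draw[->] (1.35,0) -- node[above] {$w$} (2.05,0);
\begin{scope}[shift={(3.4,0)}]
\fill[gray!20] (-120:1) arc (-120:120:1) arc (30:-30:1.732) -- cycle;
\draw (0,0) circle (1);
\draw[very thick] (-120:1) arc (-120:120:1);
\draw[dashed] (120:1) arc (30:-30:1.732);
\fill (120:1) circle (0.035) node[above left] {$\zeta_+$};
\fill (-120:1) circle (0.035) node[below left] {$\zeta_-$};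
\fill (0,0) circle (0.025) node[below] {$0$};
\node at (0.45,0.3) {$\Omega$};
\end{scope}
\end{tikzpicture}
\caption{The map $\phi(z)=(z+a)/(1+az)$ with $a=1/2$. The solution $w(t)$ of $z=t\phi(z)$ maps the disk conformally onto $\Omega=\{|z|<|\phi(z)|\}$ (shaded). The thick arc on the left, which carries $\nu$, goes to the thick arc on the right; the rest of the circle goes to the dashed arc. The endpoints $\tau_\pm$, where the density of $\nu$ is unbounded, go to the zeros $\zeta_\pm$ of $z\phi'-\phi$.}
\label{fig:omega}
\end{figure}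

\section{Tools from function theory}\label{sec:tools}

The Poisson kernel is $P_r(\theta)=\dfrac{1-r^2}{1-2r\cos\theta+r^2}$, and the Poisson integral of a finite measure $\mu$ on $\partial U$ is
\[
P[\mu](t)=\int\operatorname{Re}\frac{\tau+t}{\tau-t}\,d\mu(\tau)=\int P_r(\theta-s)\,d\mu(e^{is}),\qquad t=re^{i\theta}\in U .
\]
Every positive harmonic function $u$ in $U$ is $P[\mu]$ for a unique finite positive measure $\mu$, whose mass is $u(0)$. If $F$ is continuous on $\partial U$, then $P[F\,m]$ extends continuously to $\overline U$ with boundary values $F$, and a function that is harmonic near $\overline U$ is the Poisson integral of its boundary values. A function on $U$ has \emph{nontangential limit} $\ell$ at $\zeta\in\partial U$ if it tends to $\ell$ as $z\to\zeta$ within $\{|\zeta-z|\le K(1-|z|)\}$, for every $K>1$. We use three published results.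

\begin{theorem}[Julia--Carath\'eodory; {\cite[Ch.~4]{Sh}, \cite[Lemma~2.41 and Thm~2.44]{CM}}]\label{thm:JC}
Let $f:U\to U$ be holomorphic, $\zeta\in\partial U$, and $d=\liminf_{z\to\zeta}\frac{1-|f(z)|}{1-|z|}<\infty$. Then there is $\eta\in\partial U$ such that $f\to\eta$ and $f'\to d\,\eta\bar\zeta$ nontangentially at $\zeta$, and
\[
\frac{|\eta-f(z)|^2}{1-|f(z)|^2}\le d\,\frac{|\zeta-z|^2}{1-|z|^2},\qquad z\in U .
\]
\end{theorem}

The lower limit is taken over all approaches to $\zeta$ in $U$, so one sequence with bounded quotients, tangential or not, verifies the hypothesis.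

\begin{theorem}[Luzin--Privalov; {\cite[Thm~8.1]{CL}, \cite[\S6.5]{Po}}]\label{thm:LP}
If $Q$ is holomorphic in $U$ and has nontangential limit $0$ at every point of a set of positive measure on $\partial U$, then $Q\equiv0$.
\end{theorem}

No growth condition is imposed on $Q$. This matters, because the function \eqref{eq:Q} contains $\phi'$; the price is that the limits must be nontangential.

\begin{theorem}[{\cite[Thm~7.15]{Ru}}]\label{thm:D}
If $\sigma$ is a finite positive Borel measure with $\sigma\perp m$, then for $\sigma$-almost every $\tau$ the symmetric derivative of $\sigma$ with respect to $m$ at $\tau$ is $+\infty$.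
\end{theorem}

The symmetric derivative is the limit of $\sigma(I)/m(I)$ over arcs $I$ centered at $\tau$ that shrink to $\tau$. The following consequence lets us detect singular mass from inside the disk.

\begin{lemma}\label{lem:sigma}
Let $\mu$ be a finite positive Borel measure on $\partial U$ with singular part $\mu_s$, and let $\Sigma=\{\tau\in\partial U:P[\mu](r\tau)\to\infty\text{ as }r\to1\}$. Then $\Sigma$ is Borel and $\mu_s(\partial U\setminus\Sigma)=0$.
\end{lemma}

\begin{proof}
Since $P[\mu](r\tau)$ is continuous in $(r,\tau)$,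
\[
\Sigma=\bigcap_{K\in\mathbb N}\ \bigcup_{j\ge2}\ \bigcap_{r\in\mathbb Q\cap(1-1/j,1)}\{\tau:P[\mu](r\tau)\ge K\},
\]
which is a Borel set. For $|\theta|\le1-r$,
\[
1-2r\cos\theta+r^2=(1-r)^2+4r\sin^2(\theta/2)\le(1-r)^2+\theta^2\le2(1-r)^2,
\]
so $P_r(\theta)\ge\frac{1+r}{2(1-r)}\ge\frac1{2(1-r)}$. The arc $I_r$ centered at $\tau$ of angular half-width $1-r$ has $m(I_r)=(1-r)/\pi$. Hence
\[
P[\mu](r\tau)\ge\frac{\mu_s(I_r)}{2(1-r)}=\frac1{2\pi}\,\frac{\mu_s(I_r)}{m(I_r)},
\]
and the right side tends to $\infty$ for $\mu_s$-almost every $\tau$ by Theorem~\ref{thm:D}.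
\end{proof}

\section{The generating function of the main diagonal}\label{sec:gen}

The measure $\nu$ is defined by an integral over $E$, to which Cauchy's theorem does not apply. We replace it by a larger measure defined by an integral over the whole circle. For $t\in U$ let
\[
G(t)=\int_{\partial U}\frac{dm(\zeta)}{1-t\psi(\zeta)}=\sum_{n\ge0}c_{n,n}t^n .
\]
The first two lemmas hold for every self-map $\phi$.

\begin{lemma}\label{lem:mu}
Let $\phi:U\to U$ be holomorphic. There is a unique probability measure $\mu$ on $\partial U$ with $2\operatorname{Re}G-1=P[\mu]$, and $\mu=\nu+H\,m$ with $0\le H\in L^1(m)$. In particular $\nu\le\mu$, and $\mu$ has the same atoms as $\nu$.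
\end{lemma}

\begin{proof}
From $\frac2{1-x}-1=\frac{1+x}{1-x}$ we get
\begin{equation}\label{eq:herglotz}
2\operatorname{Re}G(t)-1=\int_{\partial U}\operatorname{Re}\frac{1+t\psi(\zeta)}{1-t\psi(\zeta)}\,dm(\zeta)>0 ,
\end{equation}
because $|t\psi|<1$. The left side is harmonic and equals $1$ at $t=0$, which gives $\mu$. We split the integral. For $\zeta\in E$ the integrand equals $\operatorname{Re}\frac{\overline\psi+t}{\overline\psi-t}$, so the part over $E$ is $P[\nu](t)$. If $|\psi(\zeta)|<1$, the integrand is harmonic in $t$ near $\overline U$, so it is the Poisson integral of its boundary values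
\[
p_\zeta(\tau)=\frac{1-|\psi(\zeta)|^2}{|1-\tau\psi(\zeta)|^2}\ge0 ,
\]
and $\int p_\zeta\,dm=1$ is its value at $t=0$. Put $H(\tau)=\int_{\partial U\setminus E}p_\zeta(\tau)\,dm(\zeta)$. By Fubini's theorem $\int H\,dm\le1$ and the part of \eqref{eq:herglotz} over $\partial U\setminus E$ is $P[H\,m](t)$. Uniqueness of the representing measure gives $\mu=\nu+H\,m$.
\end{proof}

It is therefore enough to prove $\mu\ll m$. The gain is that $G$ can be computed by residues, and the only pole is the solution of $z=t\phi(z)$.

\begin{lemma}\label{lem:w}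
Let $\phi:U\to U$ be holomorphic. For each $t\in U$ the function $z-t\phi(z)$ has exactly one zero $w(t)$ in $U$, and it is simple. The map $w:U\to U$ is holomorphic, and
\begin{equation}\label{eq:G}
G(t)=\frac1{1-t\phi'(w(t))} .
\end{equation}
\end{lemma}

\begin{proof}
Let $|t|<\rho<1$. On $|z|=\rho$ we have $|t\phi(z)|\le|t|<|z|$, so by Rouch\'e's theorem $z-t\phi(z)$ has exactly one zero in $|z|<\rho$, counted with multiplicity. As $\rho$ is arbitrary in $(|t|,1)$, there is exactly one zero in $U$, it lies in each of these disks, and $1-t\phi'(w(t))\ne0$. By the residue theorem,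
\[
w(t)=\frac1{2\pi i}\int_{|z|=\rho}z\,\frac{1-t\phi'(z)}{z-t\phi(z)}\,dz,\qquad|t|<\rho ,
\]
and the right side is holomorphic in $t$ since $|z-t\phi(z)|\ge\rho-|t|$ on the contour. The same lower bound justifies dominated convergence in
\[
G(t)=\int\frac{\zeta\,dm(\zeta)}{\zeta-t\phi(\zeta)}=\lim_{\rho\to1}\int\frac{\rho\zeta\,dm(\zeta)}{\rho\zeta-t\phi(\rho\zeta)}=\lim_{\rho\to1}\frac1{2\pi i}\int_{|z|=\rho}\frac{dz}{z-t\phi(z)} ,
\]
and each contour integral equals the residue $1/(1-t\phi'(w(t)))$.
\end{proof}

If $\phi(0)=0$, then $w\equiv0$. If $\phi(0)\neq0$, then $G$ is the logarithmic derivative of $w$, and the positivity in \eqref{eq:herglotz} becomes a geometric property of $w$.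

\begin{lemma}\label{lem:star}
If $\phi(0)\ne0$, then $\phi\circ w$ has no zero in $U$, $w(t)=t\phi(w(t))$ vanishes only at $t=0$, and
\begin{equation}\label{eq:star}
\frac{t\,w'(t)}{w(t)}=G(t)\quad(t\ne0),\qquad\operatorname{Re}G=\tfrac12(1+P[\mu])>\tfrac12 .
\end{equation}
\end{lemma}

\begin{proof}
If $\phi(w(t))=0$, then $w(t)=t\phi(w(t))=0$ and so $\phi(0)=0$, which is excluded. Differentiating $w=t\phi(w)$ gives $w'\,(1-t\phi'(w))=\phi(w)=w/t$, and \eqref{eq:G} turns this into the first identity. The second is Lemma~\ref{lem:mu}.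
\end{proof}

\section{Boundary values of $w$}\label{sec:boundary}

A bounded holomorphic function has radial limits almost everywhere with respect to $m$. That is of no use here, since the singular part of $\mu$ lives on an $m$-null set. We need radial limits of $w$ at every point, and \eqref{eq:star} provides them: in polar coordinates it says that $\operatorname{Re}G$ is both the angular derivative of $\arg w$ and the logarithmic radial derivative of $|w|$.

\begin{proposition}\label{prop:boundary}
Let $\phi(0)\ne0$. There are a homeomorphism $B$ of $\partial U$ and a function $R:\partial U\to(0,1]$ such that $w(r\tau)\to R(\tau)B(\tau)$ as $r\to1$ for every $\tau\in\partial U$, and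
\begin{equation}\label{eq:transport}
m(B(A))=\tfrac12\big(m(A)+\mu(A)\big)\qquad\text{for every Borel set }A\subset\partial U .
\end{equation}
\end{proposition}

\begin{proof}
\emph{The modulus.} By \eqref{eq:star}, $\partial_r\log|w(r\tau)|=\operatorname{Re}\big(\tau w'(r\tau)/w(r\tau)\big)=r^{-1}\operatorname{Re}G(r\tau)>0$. So $|w(r\tau)|$ increases to a limit $R(\tau)\in(0,1]$.

\emph{The argument.} Let $L$ be a holomorphic logarithm of the zero-free function $\phi\circ w$, so that $w(t)=te^{L(t)}$ and $\theta+\operatorname{Im}L(re^{i\theta})$ is an argument of $w(re^{i\theta})$. By \eqref{eq:star}, $tL'(t)=G(t)-1$, and $\partial_\theta L(re^{i\theta})=itL'(t)$. Hence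
\[
\partial_\theta\operatorname{Im}L=\operatorname{Re}G-1=\tfrac12(P[\mu]-1).
\]
This suggests that $\operatorname{Im}L$ is the Poisson integral of a primitive of $\frac12(\mu-m)$. Let $M(\theta)=2\pi\mu(\{e^{is}:0\le s<\theta\})$ for $0\le\theta\le2\pi$; then $M(0)=0$, $M(2\pi)=2\pi$, and we extend $M$ by $M(\theta+2\pi)=M(\theta)+2\pi$. It is nondecreasing, and it is continuous because $\mu$ has no atoms (Lemmas~\ref{lem:atoms} and~\ref{lem:mu}). So $F(\theta)=\frac12(M(\theta)-\theta)$ is continuous, $2\pi$-periodic, and of bounded variation on $[0,2\pi]$. Let $V$ be its Poisson integral. Integration by parts, in which the boundary terms cancel by periodicity, gives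
\[
\partial_\theta V(re^{i\theta})=\frac1{2\pi}\int_0^{2\pi}P_r'(\theta-s)F(s)\,ds=\frac1{2\pi}\int_0^{2\pi}P_r(\theta-s)\,dF(s)=\tfrac12\big(P[\mu](re^{i\theta})-1\big).
\]
Thus the harmonic function $\operatorname{Im}L-V$ is constant on each circle $|t|=r$, and by the mean value property it equals a constant $\kappa$ in $U$. Since $F$ is continuous, $V(re^{i\theta})\to F(\theta)$ for every $\theta$, and the argument of $w(re^{i\theta})$ tends to
\[
\beta(\theta)=\theta+F(\theta)+\kappa=\tfrac12\big(\theta+M(\theta)\big)+\kappa .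
\]
The function $\beta$ is continuous and strictly increasing, and $\beta(\theta+2\pi)=\beta(\theta)+2\pi$. Hence $B(e^{i\theta})=e^{i\beta(\theta)}$ is a homeomorphism of $\partial U$, and $w(r\tau)\to R(\tau)B(\tau)$.

\emph{The identity.} Both sides of \eqref{eq:transport} are finite Borel measures in $A$. For $A=\{e^{is}:a\le s<b\}$ with $0\le a\le b\le2\pi$, the set $B(A)$ is the arc $\{e^{is}:\beta(a)\le s<\beta(b)\}$, and both sides equal $\frac1{2\pi}(\beta(b)-\beta(a))$. These arcs are closed under intersection, include the whole circle, and generate the Borel sets, so the two measures coincide.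
\end{proof}

\section{The singular set and the proof of Theorem~\ref{thm:main}}\label{sec:sing}

Let $\phi(0)\neq0$ and let $\Sigma$ be the set of Lemma~\ref{lem:sigma} for the measure $\mu$. Along a radius that ends in $\Sigma$ the function $G$ tends to infinity, so by \eqref{eq:G} the quantity $t\phi'(w(t))$ tends to $1$. This is the derivative condition found in Section~\ref{sec:example}, but it is known only along the curve $r\mapsto w(r\tau)$, which might end inside $U$ or approach $\partial U$ tangentially. Theorem~\ref{thm:LP} needs nontangential limits on $\partial U$. The Schwarz lemma removes the first obstacle and Julia's inequality the second.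

\begin{proposition}\label{prop:parabolic}
Let $\phi(0)\ne0$, $\tau\in\Sigma$, $\zeta=B(\tau)$ and $f=\tau\phi$. Then $f\to\zeta$ and $f'\to1$ nontangentially at $\zeta$.
\end{proposition}

\begin{proof}
Write $w_r=w(r\tau)$ for $0<r<1$; then $w_r\neq0$. By \eqref{eq:star}, $\operatorname{Re}G(r\tau)\to\infty$. So \eqref{eq:G} and the equation for $w$ give
\begin{equation}\label{eq:curve}
rf'(w_r)\to1\quad(r\to1),\qquad f(w_r)=w_r/r .
\end{equation}

\emph{The curve reaches the circle.} Suppose $R(\tau)<1$, so that $w_r\to p\in U$. Then \eqref{eq:curve} gives $f(p)=p$ and $f'(p)=1$. Conjugating $f$ by a disk automorphism that takes $p$ to $0$ yields a self-map of $U$ that fixes $0$ with derivative $1$, which is the identity by the Schwarz lemma. Then $f(z)\equiv z$ and $\phi(0)=0$, a contradiction. Hence $R(\tau)=1$ and $w_r\to\zeta$.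

\emph{The point $\zeta$ is a boundary fixed point with derivative $d\le1$.} Since $|f(w_r)|=|w_r|/r>|w_r|$, we have $\frac{1-|f(w_r)|}{1-|w_r|}<1$, so Theorem~\ref{thm:JC} applies at $\zeta$ with $d\le1$. Its inequality at $z=w_r$ reads
\begin{equation}\label{eq:julia}
|\eta-w_r/r|^2\le d\,|\zeta-w_r|^2\,\frac{1-|w_r|^2/r^2}{1-|w_r|^2}\le d\,|\zeta-w_r|^2 .
\end{equation}
Letting $r\to1$ gives $\eta=\zeta$. Hence $f\to\zeta$ and $f'\to d$ nontangentially at $\zeta$.

\emph{The derivative is $1$.} We cannot compare $d$ with \eqref{eq:curve} unless the curve is nontangential, and we show that it is so if $d<1$. The reason is that $f$ would bring $w_r$ closer to $\zeta$ by the factor $\sqrt d$ while moving it by less than $1-|w_r|$. Indeed $|w_r/r-w_r|=|f(w_r)|-|w_r|<1-|w_r|$, so \eqref{eq:julia} with $\eta=\zeta$ gives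
\[
|\zeta-w_r|\le|\zeta-w_r/r|+|w_r/r-w_r|\le\sqrt d\,|\zeta-w_r|+(1-|w_r|).
\]
If $d<1$, then $|\zeta-w_r|\le(1-\sqrt d)^{-1}(1-|w_r|)$, so $w_r\to\zeta$ nontangentially and $rf'(w_r)\to d<1$. This contradicts \eqref{eq:curve}, so $d=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\tau\in\Sigma$, $\zeta=B(\tau)$, $f=\tau\phi$. The function $Q$ of \eqref{eq:Q} equals $\bar\tau(zf'-f)$, so by Proposition~\ref{prop:parabolic} it has nontangential limit $\bar\tau(\zeta\cdot1-\zeta)=0$ at $\zeta$. The map $f$ changes with $\tau$, but $Q$ does not. Thus one holomorphic function $Q$, with $Q(0)\neq0$, has nontangential limit $0$ at every point of the Borel set $B(\Sigma)$, and Theorem~\ref{thm:LP} gives $m(B(\Sigma))=0$. By \eqref{eq:transport}, $\mu(\Sigma)\le2m(B(\Sigma))=0$, and by Lemma~\ref{lem:sigma}, $\mu_s(\partial U)=\mu_s(\Sigma)\le\mu(\Sigma)=0$. Hence $\mu\ll m$, and $\nu\ll m$ because $\nu\le\mu$. Lemma~\ref{lem:decay} gives the two limits. With $g=\zeta^k$ they yield \eqref{eq:conj} and $c_{n,n-k}\to0$, and $C_\phi$ is WAT by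 \eqref{eq:wot}.
\end{proof}

\begin{remark}
The hypothesis $\phi(0)\ne0$ was used four times: $\mu$ has no atoms, $\phi\circ w$ has no zero, $\tau\phi$ is not the identity, and $Q\not\equiv0$. All four fail for $\phi=\lambda z$, $|\lambda|=1$: there $w\equiv0$, $G(t)=1/(1-\lambda t)$, $\mu$ is the unit mass at $\bar\lambda$, $\bar\lambda\phi$ is the identity, and $Q\equiv0$.
\end{remark}

\section{Proof of Theorem~\ref{thm:class}}\label{sec:class}

(i)$\Rightarrow$(ii). If $\phi(0)\ne0$, this is Theorem~\ref{thm:main}. Let $\phi(0)=0$ and put $\lambda=\phi'(0)$. Since $\phi$ is not a rotation, $|\lambda|<1$ by the Schwarz lemma. In Lemma~\ref{lem:w} we have $w\equiv0$, so $G(t)=1/(1-\lambda t)$ and $P[\mu]=\operatorname{Re}\frac{1+\lambda t}{1-\lambda t}$. This function is harmonic near $\overline U$, so $\mu$ has the bounded density $(1-|\lambda|^2)/|1-\lambda\tau|^2$. By Lemma~\ref{lem:mu}, $\nu\le\mu$, so $\nu\ll m$.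

(ii)$\Rightarrow$(iii) is Lemma~\ref{lem:decay} with $g=\zeta^k$, and (iii)$\Leftrightarrow$(iv) is \eqref{eq:wot}.

(iii)$\Rightarrow$(i). For $\phi=\lambda z$ with $|\lambda|=1$ we have $|c_{n,n}|=|\lambda^n|=1$.

For the last statement, if $\phi$ is not a rotation, the sequence converges to $0$ by (iv). If $\phi=z$, then $S^{*n}C_\phi S^n=S^{*n}S^n=I$ for all $n$. If $\phi=\lambda z$ with $|\lambda|=1$, $\lambda\ne1$, then by \eqref{eq:entries} $\langle S^{*n}C_\phi S^n1,1\rangle=\lambda^n$, which diverges because $|\lambda^{n+1}-\lambda^n|=|\lambda-1|$ for all $n$. \qed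

\section{No rate of decay}\label{sec:rate}

Multiplying $\phi$ by $e^{g/N}$, with $g$ bounded and $\operatorname{Re}g\le0$, changes $\phi$ by $O(1/N)$ but multiplies $\phi^N$ by $e^g$, which need not be close to $1$. If $\psi^N=e^{-iN\Phi}$ on an arc $J\subset E$, we choose $g$ so that it contains the opposite oscillation $e^{iN\Phi}$ on $J$. Then $c_{N,N}$ stays above a constant that does not depend on $N$. Since $g$ must be holomorphic, $e^{iN\Phi}$ has to consist essentially of positive frequencies, and this requires $\Phi'>0$. Repeating the perturbation on disjoint arcs with rapidly increasing $N$ proves Theorem~\ref{thm:rate}.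

Write $\zeta=e^{i\theta}$. Let $A^\infty$ be the class of functions that are holomorphic in $U$, continuous on $\overline U$, and $C^\infty$ in $\theta$ on $\partial U$. For real $u\in C^\infty(\partial U)$ the \emph{analytic completion} is
\[
\mathcal Au(z)=\int\frac{\xi+z}{\xi-z}\,u(\xi)\,dm(\xi)=\hat u(0)+2\sum_{l\ge1}\hat u(l)z^l .
\]
The coefficients decay faster than any power of $l$, so $\mathcal Au\in A^\infty$. Its real part is $u$ on $\partial U$ and $P[u\,m]$ in $U$. We write $\mathcal Au=u+i\tilde u$ on $\partial U$, and $\|\cdot\|_\infty$ for the supremum norm; for functions in $A^\infty$ it is the same on $\overline U$ and on $\partial U$.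

\begin{lemma}\label{lem:perturb}
Let $h\in A^\infty$ with $\operatorname{Re}h<0$ in $U$. Let $J\ne\partial U$ be a nondegenerate closed arc on which $\operatorname{Re}h=0$ and $\frac d{d\theta}\operatorname{Im}h<1$. Then there are $0\le\chi\in C^\infty(\partial U)$ supported in the interior of $J$, a number $\delta>0$, and functions $g_N\in A^\infty$ such that $-2\chi\le\operatorname{Re}g_N\le0$ on $\partial U$, $\sup_N\|g_N\|_\infty<\infty$, and
\[
\Big|\int_{\partial U}e^{Nh+g_N}\zeta^{-N}\,dm\Big|\ge\delta\qquad\text{for all large }N .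
\]
\end{lemma}

\begin{proof}
Parametrize $J$ by a compact $\theta$-interval and put $\Phi=\theta-\operatorname{Im}h$ on it. Then $\Phi'\ge c$ for some $c>0$, and $e^{Nh}\zeta^{-N}=e^{-iN\Phi}$ on $J$. Take $0\le\chi\in C^\infty$, $\chi\not\equiv0$, supported in the interior of $J$, and multiply it by a small positive constant so that $\|\tilde\chi\|_\infty<\pi/2$. Let $v_N=\chi e^{iN\Phi}$, extended by $0$ off $J$, and
\[
g_N=\mathcal A\big(-\chi+\operatorname{Re}v_N\big),\qquad\operatorname{Re}g_N=-\chi(1-\cos N\Phi)\in[-2\chi,0]\ \text{ on }\partial U .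
\]
The term $-\chi$ serves only to make the real part nonpositive.

\emph{The function $v_N$ is almost analytic.} For $l\ge0$, $\hat v_N(-l)=\frac1{2\pi}\int\chi e^{ip}\,d\theta$ with $p=N\Phi+l\theta$. Here $p'\ge cN+l$, and $|p''|,|p'''|\le CN\le(C/c)\,p'$ with $C$ depending only on $\Phi$. Integrating by parts twice with $e^{ip}=(e^{ip})'/(ip')$ gives
\[
\int\chi e^{ip}\,d\theta=-\int\Big(\frac{\chi''}{p'^2}-\frac{3\chi'p''}{p'^3}-\frac{\chi p'''}{p'^3}+\frac{3\chi p''^2}{p'^4}\Big)e^{ip}\,d\theta .
\]
Each term is at most a constant times $p'^{-2}$, so $|\hat v_N(-l)|\le C'(cN+l)^{-2}$ with $C'$ independent of $N$ and $l$, and $\sum_{l\ge0}|\hat v_N(-l)|\le C'\big((cN)^{-2}+(cN)^{-1}\big)=O(1/N)$. The function $\mathcal A(\operatorname{Re}v_N)$ has coefficients $\hat v_N(l)+\overline{\hat v_N(-l)}$ for $l>0$ and $\operatorname{Re}\hat v_N(0)$ for $l=0$. Hence on $\partial U$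
\[
\mathcal A(\operatorname{Re}v_N)-v_N=\sum_{l>0}\overline{\hat v_N(-l)}\,\zeta^l-\sum_{l>0}\hat v_N(-l)\,\zeta^{-l}-i\operatorname{Im}\hat v_N(0),
\]
which is bounded by $2\sum_{l\ge0}|\hat v_N(-l)|$. With $X=\chi+i\tilde\chi$ we obtain
\[
g_N=-X+v_N+O(1/N)\qquad\text{uniformly on }\partial U ,
\]
and in particular $\sup_N\|g_N\|_\infty<\infty$.

\emph{The limit of the integral.} We have $|e^{Nh}|\le1$ on $\partial U$, and $e^{v_N}-1$ vanishes off $J$. Therefore
\[
\int e^{Nh+g_N}\zeta^{-N}\,dm=\int_{\partial U}(e^h\bar\zeta)^Ne^{-X}\,dm+\int_Je^{-iN\Phi}e^{-X}\big(e^{v_N}-1\big)\,dm+O(1/N).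
\]
The first integral tends to $0$ by Theorem~\ref{thm:main}, applied to the self-map $e^h$ of $U$, which has no zeros, and to $g=e^{-X}$. The second equals
\[
\sum_{l\ge1}\frac1{l!}\int_J\chi^le^{-X}e^{iN(l-1)\Phi}\,dm .
\]
For fixed $l\ge2$, the substitution $x=\Phi(\theta)$, which is admissible since $\Phi'\ge c$, and the Riemann--Lebesgue lemma show that the $l$-th term tends to $0$. As $|e^{-X}|\le1$, the $l$-th term is bounded by $\|\chi\|_\infty^l/l!$ for all $N$. So the sum tends to its first term $D=\int\chi e^{-X}\,dm$, and $\operatorname{Re}D=\int\chi e^{-\chi}\cos\tilde\chi\,dm>0$. Take $\delta=|D|/2$.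
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rate}]
A perturbation on one arc leaves the real part unchanged on the other arcs, but it changes the phase there. We need a bound for that change which does not grow with $N$. Let $J_k=\{e^{i\theta}:4^{-k-1}\le\theta\le2\cdot4^{-k-1}\}$, $k\ge0$. These closed arcs are disjoint and accumulate only at $1$, so the distance $\rho_k$ from $J_k$ to $\bigcup_{i\ne k}J_i$ is positive. If $u\in C^\infty$ is real and supported in $J_k$, then $g=\mathcal Au$ is holomorphic across $\partial U\setminus J_k$, with $dg/d\theta=izg'(z)=i\int\frac{2z\xi}{(\xi-z)^2}u(\xi)\,dm(\xi)$ there. Hence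
\begin{equation}\label{eq:far}
|dg/d\theta|\le2\|u\|_\infty\rho_k^{-2}\qquad\text{on }J_i,\ i\ne k .
\end{equation}

\emph{Construction.} Let $h_0=-s\,\mathcal A\chi_0$, where $0\le\chi_0\in C^\infty$, $\chi_0\not\equiv0$, is supported in $J_0$, and $s>0$ is so small that $|dh_0/d\theta|\le\frac14$ on $J_i$ for $i\ge1$; this is possible by \eqref{eq:far}. Then $\operatorname{Re}h_0=-sP[\chi_0m]<0$ in $U$. Put $N_0=0$. At stage $k\ge1$, apply Lemma~\ref{lem:perturb} to $h_{k-1}$ and $J_k$, which gives $\chi_k$, $\delta_k$ and functions $g_{k,N}$. Choose $N_k>N_{k-1}$, and set $g_k=g_{k,N_k}$ and $h_k=h_{k-1}+g_k/N_k$, so that $N_kh_k=N_kh_{k-1}+g_k$. We take $N_k$ so large that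
\begin{itemize}
\item[(A)] $\big|\int e^{N_kh_k}\zeta^{-N_k}\,dm\big|\ge\delta_k$ and $\varepsilon_{N_k}\le\delta_k/2$;
\item[(B)] $\|g_k\|_\infty/N_k\le2^{-k}$, and $N_j\|g_k\|_\infty/N_k\le2^{-k-1}\delta_j$ for $1\le j<k$;
\item[(C)] $|d(g_k/N_k)/d\theta|\le2^{-k-2}$ on $J_i$ for all $i\ne k$.
\end{itemize}
This is possible because $\delta_k$ and $\sup_N\|g_{k,N}\|_\infty$ do not depend on $N$, and because \eqref{eq:far}, applied to $u=\operatorname{Re}g_{k,N}$, bounds $|dg_{k,N}/d\theta|$ on $J_i$ ($i\neq k$) by $4\|\chi_k\|_\infty\rho_k^{-2}$. Condition (A) creates a large coefficient, (B) keeps later stages from destroying it, and (C) preserves the hypothesis on the phase.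

\emph{The lemma applies at each stage.} Let $k\ge0$. The function $h_k$ is in $A^\infty$. In $U$ we have $\operatorname{Re}g_j\le0$, as the Poisson integral of a nonpositive function, so $\operatorname{Re}h_k\le\operatorname{Re}h_0<0$. On $\partial U$, $\operatorname{Re}h_0$ vanishes off $J_0$ and $\operatorname{Re}g_j$ vanishes off $J_j$, so $\operatorname{Re}h_k=0$ on $J_{k+1}$. By the choice of $s$ and (C), $|dh_k/d\theta|\le\sum_{j\ge0}2^{-j-2}=\frac12<1$ on $J_{k+1}$.

\emph{The limit.} By (B), $h=\lim h_k$ exists uniformly on $\overline U$, and $\operatorname{Re}h\le\operatorname{Re}h_0<0$ in $U$. So $\phi=e^h$ is continuous on $\overline U$, holomorphic in $U$, $|\phi|<1$ in $U$, and $\phi(0)\ne0$. If $\operatorname{Re}a,\operatorname{Re}b\le0$, then $|e^a-e^b|\le|a-b|$, since $|e^z|\le1$ on the segment from $a$ to $b$. Hence (B) gives, on $\partial U$,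
\[
\big|\phi^{N_j}-e^{N_jh_j}\big|\le N_j|h-h_j|\le N_j\sum_{k>j}\frac{\|g_k\|_\infty}{N_k}\le\delta_j\sum_{k>j}2^{-k-1}\le\frac{\delta_j}2 .
\]
By (A), $|c_{N_j,N_j}|=\big|\int\phi^{N_j}\zeta^{-N_j}\,dm\big|\ge\delta_j-\delta_j/2\ge\varepsilon_{N_j}$ for all $j\ge1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AK} Faruk F. Abi-Khuzam, \emph{Decay estimates connected with Toeplitzness of composition operators}, arXiv:1909.06634 (2019).

\bibitem{CL} Collingwood and Lohwater, \emph{The Theory of Cluster Sets}.

\bibitem{CM} Cowen and MacCluer, \emph{Composition Operators on Spaces of Analytic Functions}.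

\bibitem{Po} Pommerenke, \emph{Boundary Behaviour of Conformal Maps}.

\bibitem{Ru} Rudin, \emph{Real and Complex Analysis}.

\bibitem{Sh} Shapiro, \emph{Composition Operators and Classical Function Theory}.

\end{thebibliography}
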